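\title{A sequential group of order two whose closures are not determined by compact sets}

\begin{abstract}
We show that after adding $\omega_2$ Cohen reals to a model of $\diamondsuit$ there is a sequential topological group $G$ of sequential order $2$ such that for every family $\mathcal K$ of compact subsets of $G$ some $A\subseteq G$ satisfies $\overline A\neq\bigcup\{\overline{A\cap K}:K\in\mathcal K\}$. This answers a question posed in \cite{Shi}. The group is Boolean of size $\omega_1$, its topology is generated by a ground-model set of homomorphisms to $\mathbb F_2$, all its compact subsets are countable and metrizable, and a single countable set $A$ works for every family $\mathcal K$.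
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in the statements of this paper are Hausdorff, and ``almost all'' means ``all but finitely many''. Let $X$ be a space. For an infinite set $C\subseteq X$ and a point $x\in X$ we write $C\to x$, and say that $C$ \emph{converges} to $x$, if $C\setminus U$ is finite for every open $U\ni x$. Convergence is considered for infinite $C$ only, so trivial sequences play no role. The space $X$ is \emph{sequential} if for every $A\subseteq X$ with $\overline A\neq A$ there is an infinite $C\subseteq A$ with $C\to x\notin A$. For $A\subseteq X$ let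
\[
[A]'=A\cup\{x\in X: C\to x\text{ for some infinite }C\subseteq A\},
\]
let $[A]_0=A$, and let $[A]_\alpha=\bigcup\{[[A]_\beta]':\beta<\alpha\}$ for $0<\alpha\le\omega_1$. Thus $[A]_1=[A]'$ and $[A]_2=[[A]']'$, and $[A]_\alpha\subseteq\overline A$ always. The \emph{sequential order} of $X$ is
\[
\operatorname{so}(X)=\min\{\alpha\le\omega_1:[A]_\alpha=\overline A\text{ for every }A\subseteq X\}.
\]
It counts how many times one has to add limits of sequences in order to reach the closure; a metrizable space has order at most $1$. A \emph{sequential group} is a Hausdorff topological group whose topology is sequential.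

There is a second way to reach the closure of a set from small pieces. Say that a family $\mathcal K$ of compact subsets of $X$ \emph{determines closures} if
\begin{equation}\label{eq:star}
\overline A=\bigcup\{\overline{A\cap K}:K\in\mathcal K\}\qquad\text{for every }A\subseteq X.
\end{equation}
The two notions are related as follows.

\begin{lemma}\label{lem:basic}
Let $X$ be a space.
\begin{itemize}
\item[(a)] Some family of compact subsets of $X$ determines closures if and only if the family of all compact subsets does.
\item[(b)] If $\overline A=[A]_1$ for all $A\subseteq X$, then the compact subsets of $X$ determine closures.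
\item[(c)] If the compact subsets of $X$ determine closures and all of them are metrizable, then $\overline A=[A]_1$ for all $A\subseteq X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The right side of \eqref{eq:star} is contained in $\overline A$ and grows with $\mathcal K$. (b) Let $x\in\overline A$. If $x\in A$ take $K=\{x\}$; otherwise take an infinite $C\subseteq A$ with $C\to x$ and the compact set $K=C\cup\{x\}$. (c) If $x\in\overline{A\cap K}\setminus A$ with $K$ compact, then $x\in K$ because $K$ is closed, and in the metrizable space $K$ some sequence of distinct points of $A\cap K$ converges to $x$.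
\end{proof}

So order $2$ is the first case in which \eqref{eq:star} can fail. A point of $[A]_2\setminus[A]_1$ is the limit of a sequence of points each of which is the limit of a sequence from $A$, and \eqref{eq:star} asks that enough of this two-level configuration can be gathered in one compact set. For spaces in general this need not be possible.

\begin{example}\label{ex:S2}
Let $S_2=\{\infty\}\cup\{z_j:j<\omega\}\cup N$, where $N=\{c_{j,k}:j,k<\omega\}$, and call $C_j=\{c_{j,k}:k<\omega\}$ the $j$th \emph{column}. Declare $U\subseteq S_2$ open if $C_j\setminus U$ is finite whenever $z_j\in U$, and almost all $z_j$ belong to $U$ whenever $\infty\in U$. Then $C_j\to z_j$ and $\{z_j:j<\omega\}\to\infty$. For $A\subseteq S_2$, a point $z_j\notin A$ is in $\overline A$ exactly when $A\cap C_j$ is infinite, and then $z_j\in[A]_1$. If $\infty\notin A$ and only finitely many $z_j$ lie in $\overline A$, the complement of $A\cup\{z_j:z_j\in\overline A\}$ is an open neighborhood of $\infty$; so $\infty\in\overline A\setminus A$ implies $\infty\in[A]_2$. Hence $\overline A=[A]_2$ for all $A$. A subset of $N$ that meets each column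 in at most one point is closed and discrete, so a compact set $K$ meets only finitely many columns, and $\infty\notin\overline{N\cap K}$ although $\infty\in\overline N$. Thus \eqref{eq:star} fails, and $\operatorname{so}(S_2)=2$ by Lemma~\ref{lem:basic}(b).
\end{example}

For groups the matter is less clear, since sums of points of a set such as $N$ form new sets whose closures must also be reached in two steps; Section~\ref{sec:first} shows that the most direct way of building a group on $S_2$ does not even give a sequential group. Let $V$ be a model of ZFC satisfying $\diamondsuit$. For a cardinal $\kappa$ let $\mathrm{Fn}(\kappa,2)$ be the poset of finite partial functions from $\kappa$ to $2$, ordered by reverse inclusion; a generic extension by $\mathrm{Fn}(\kappa,2)$ is obtained by adding $\kappa$ Cohen reals. Let $\mathbb G$ be $\mathrm{Fn}(\omega_2,2)$-generic over $V$. It is known that in $V[\mathbb G]$ there is a sequential group of order $2$ in which a family of compact sets determines closures. By Lemma~\ref{lem:basic}(c) such a group has nonmetrizable compact subsets: its order is tied to the complexity of its compact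 sets. The following question, posed in \cite{Shi}, asks whether this is unavoidable.

\begin{quote}
\emph{Is there in $V[\mathbb G]$ a sequential group $G$ of sequential order $2$ such that for every family $\mathcal K$ of compact subsets of $G$ there is $A\subseteq G$ with $\overline A\neq\bigcup\{\overline{A\cap K}:K\in\mathcal K\}$?}
\end{quote}

Example~\ref{ex:S2} suggests the answer yes, and Lemma~\ref{lem:basic}(c) suggests a way to it: build a sequential group of order $2$ all of whose compact subsets are metrizable. This is what we do. A \emph{Boolean group} is a group in which $x+x=0$ for all $x$, that is, a vector space over $\mathbb F_2$.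

\begin{theorem}\label{thm:main}
Assume $V\models\diamondsuit$, let $\kappa\ge\omega_1$, and let $\mathbb G$ be $\mathrm{Fn}(\kappa,2)$-generic over $V$. There are in $V$ a Boolean group $G$ of size $\omega_1$, a set $\Xi$ of homomorphisms $G\to\mathbb F_2$, and a countable set $N\subseteq G$ such that in $V[\mathbb G]$ the group topology $\tau$ on $G$ generated by $\Xi$ has the following properties.
\begin{itemize}
\item[(1)] $(G,\tau)$ is a sequential group with $\operatorname{so}(G)=2$.
\item[(2)] Every compact $K\subseteq G$ is countable and metrizable.
\item[(3)] $0\in\overline N$, but $0\notin\overline{N\cap K}$ for every compact $K\subseteq G$.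
\end{itemize}
\end{theorem}

Taking $\kappa=\omega_2$ and $A=N$, we obtain from (1) and (3):

\begin{corollary}\label{cor:answer}
The answer to the question is yes, and one countable set $A\subseteq G$ satisfies $\overline A\neq\bigcup\{\overline{A\cap K}:K\in\mathcal K\}$ for every family $\mathcal K$ of compact subsets of $G$.
\end{corollary}

The group is built in $V$ by a recursion of length $\omega_1$. Section~\ref{sec:first} carries out one step of it by hand. Sections~\ref{sec:blocks} and~\ref{sec:good} set up the linear algebra and the invariant that the recursion preserves. Section~\ref{sec:names} turns Cohen names for subsets of $G$ into ground-model objects that $\diamondsuit$ can guess. The construction is in Sections~\ref{sec:constr} and~\ref{sec:pres}, and Theorem~\ref{thm:main} is proved in Section~\ref{sec:final}. Sections~\ref{sec:blocks}--\ref{sec:pres} take place in $V$.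

\section{A first attempt and its repair}\label{sec:first}

A \emph{functional} on an $\mathbb F_2$-vector space $H$ is a linear map $H\to\mathbb F_2$. The topology \emph{generated} by a set $\Xi$ of functionals on $H$ has as a base the cosets of the subgroups $\bigcap_{\psi\in\Phi}\ker\psi$, where $\Phi\subseteq\Xi$ is finite. It is the group topology induced by the map $x\mapsto(\psi(x))_{\psi\in\Xi}$ into the product $\mathbb F_2^{\,\Xi}$, and this gives four facts that we use throughout.
\begin{itemize}
\item[(T1)] $C\to x$ if and only if each $\psi\in\Xi$ satisfies $\psi(c)=\psi(x)$ for almost all $c\in C$.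
\item[(T2)] The topology is Hausdorff if and only if for each $x\ne0$ some $\psi\in\Xi$ has $\psi(x)=1$.
\item[(T3)] If $\Xi$ is countable and the topology is Hausdorff, it is metrizable.
\item[(T4)] The topology of a subspace of $H$ is generated by the restrictions of the members of $\Xi$.
\end{itemize}

\subsection*{The group on $S_2$}
Let $H$ be the vector space with basis $N\cup\{z_j:j<\omega\}$, with $N$ and the columns $C_j$ as in Example~\ref{ex:S2}; the role of $\infty$ is played by $0$. We want $C_j\to z_j$ and $\{z_j:j<\omega\}\to0$. By (T1) we may use only functionals $\chi$ such that, for each $j$, $\chi(c)=\chi(z_j)$ for almost all $c\in C_j$, and $\chi(z_j)=0$ for almost all $j$. Call them \emph{admissible}, and give $H$ the topology generated by all of them. Then $0\in[N]_2$. Also $0\notin[N]_1$. Indeed, let $C\subseteq N$ be infinite. If $C\cap C_j$ is infinite, take the functional that is $1$ on $C_j\cup\{z_j\}$ and $0$ on the other basis vectors. Otherwise $C$ has an infinite subset $T$ meeting each column at most once; take the functional that is $1$ on $T$ and $0$ on the other basis vectors. In both cases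 the functional is admissible and equals $1$ at infinitely many points of $C$.

But $H$ is not sequential. Let
\[
A=\{c_{k,0}+c_{l,0}:k<l<\omega\}.
\]
Given finitely many functionals, the pigeonhole principle gives $k<l$ such that each of them takes the same value at $c_{k,0}$ and at $c_{l,0}$. So $0\in\overline A\setminus A$ in every topology generated by functionals. On the other hand no infinite $C\subseteq A$ converges. Choose $c_{k_i,0}+c_{l_i,0}\in C$ with $k_i<l_i$ and $l_0<l_1<\cdots$, and define $h\colon\omega\to\mathbb F_2$ recursively by $h(l_i)=h(k_i)+i$ and $h(n)=0$ for $n\notin\{l_i:i<\omega\}$. The functional with value $h(n)$ at $c_{n,0}$ and value $0$ at the other basis vectors is admissible, and it takes both values infinitely often on $C$.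

\subsection*{One repair}
The set of all admissible functionals is too large. Commit instead to countably many of them, $\psi_0,\psi_1,\dots$, and let $U_k=\bigcap_{i<k}\ker\psi_i$. By the pigeonhole argument, applied to the columns not yet used, choose $d_k\in A\cap U_k$ so that $d_k$ is the sum of a two-element set $t_k\subseteq N$ and the $t_k$ are pairwise disjoint. Split $\{d_k:k<\omega\}$ into infinite sets $D_0,D_1,\dots$, add new basis vectors $z'_j$, extend each $\psi_i$ by $0$ on them, and from now on admit only functionals $\chi$ that also satisfy $\chi(d)=\chi(z_j')$ for almost all $d\in D_j$, and $\chi(z_j')=0$ for almost all $j$. The $\psi_i$ satisfy this because $d_k\in U_k$. Now $D_j\to z'_j$ and $\{z'_j:j<\omega\}\to0$, so $0\in[A]_2$.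

The repair must not bring $0$ into $[N]_1$. Since the final set of functionals is not yet known, we check something that later steps can keep: in the subgroup generated by \emph{finitely many} of the designated sequences, finitely many functionals separate $N$ from $0$. Let $J,J'\subseteq\omega$ be finite, $C_J=\bigcup_{j\in J}C_j$, and let $L$ be the span of $C_J$, of $\bigcup_{j\in J'}D_j$, and of all $z_j$ and $z_j'$. Each column contains at most one point of $\bigcup_kt_k$, so there is $k_1$ with $t_k\cap C_J=\emptyset$ for $k\ge k_1$. A point $n\in N\cap L$ is the sum of an element of $\operatorname{span}C_J$ and of finitely many $d_k$. If some $d_k$ with $k\ge k_1$ occurred, neither of the two points of $t_k$ could cancel, and the sum would not be a single basis vector. Hence $N\cap L\subseteq C_J\cup\bigcup_{k<k_1}t_k$. The functional that is $1$ on $C_J\cup\{z_j:j\in J\}$ and $0$ on the other basis vectors respects all designated sequences, since it vanishes at $d_k$ for $k\ge k_1$; so does, for $n\in\bigcup_{k<k_1}t_k$, the functional that is $1$ at $n$ only. The intersection of the kernels of these finitely many functionals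 misses $N\cap L$.

Two features of the repair matter. First, the $d_k$ must be chosen so that their sums do not fall into $N$. If $a_k,b_k$ ($k<\omega$) are distinct points of $N$ and the set $\{a_k+b_k:k<\omega\}\cup\{b_k:k<\omega\}$ is made to converge to some $z'$, then $a_k=(a_k+b_k)+b_k$ and (T1) give $\{a_k:k<\omega\}\to0$. Second, the new limits $z'_j$ are needed: the set to be treated may be a subset of $N$, and then we cannot let the $d_k$ converge to $0$.

\subsection*{The plan}
We repeat such steps $\omega_1$ times. At every stage only countably many functionals have been chosen. A subgroup generated by finitely many designated sequences will be called a block. Blocks are countable, their topology is metrizable, and it never changes. There are two kinds of active stages. A \emph{convergence stage} takes a set that accumulates at $0$ but does not do so inside a block, and repairs it as above; this gives $\operatorname{so}(G)\le2$. A \emph{discreteness stage} takes a set that is not contained in a block and adds countably many functionals that make an infinite subset of it closed and discrete; this confines compact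 sets to blocks. The invariant that finitely many functionals separate the part of $N$ in a block from $0$ gives (3), and with it $\operatorname{so}(G)\ge2$.

\section{Blocks and admissible functionals}\label{sec:blocks}

Let $G$ be the $\mathbb F_2$-vector space with basis $N\cup\{z^\beta_j:\beta<\omega_1,\ j<\omega\}$, where $N=\{c_{j,k}:j,k<\omega\}$ and all the listed vectors are distinct. For $\beta<\omega_1$ let
\[
G_\beta=\operatorname{span}\bigl(N\cup\{z^\gamma_j:\gamma<\beta,\ j<\omega\}\bigr),\qquad Z_\beta=\operatorname{span}\{z^\beta_j:j<\omega\},
\]
so that $G_{\beta+1}=G_\beta\oplus Z_\beta$. The group and the subgroups $G_\beta$ are fixed in advance; only the topology is constructed. By recursion on $\beta<\omega_1$ we shall choose sets $D^\beta_j\subseteq G_\beta$ ($j<\omega$) and countable sets $\Psi_\beta$ of functionals on $G$. The intention is that $D^\beta_j\to z^\beta_j$ when $D^\beta_j\neq\emptyset$, that $\{z^\beta_j:j<\omega\}\to0$, and that $\Xi=\bigcup_\beta\Psi_\beta$. Put $D^\beta=\bigcup_{j<\omega}D^\beta_j$.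

The designated sequences are indexed by pairs: $(\beta,j)$ with $j<\omega$ names $D^\beta_j\to z^\beta_j$, and $(\beta,\omega)$ names $\{z^\beta_j:j<\omega\}\to0$. Let $\Lambda_\beta=\beta\times(\omega+1)$ for $\beta\le\omega_1$. An \emph{index set} is a finite subset of $\Lambda_{\omega_1}$; \emph{the letters $P,Q,R$, with decorations, always denote index sets}. Define
\[
L_{(\beta,j)}=\operatorname{span}\bigl(D^\beta_j\cup\{z^\beta_j\}\bigr)\quad(j<\omega),\qquad L_{(\beta,\omega)}=Z_\beta,\qquad L_Q=\sum_{\lambda\in Q}L_\lambda,
\]
with $L_\emptyset=\{0\}$. The subspaces $L_Q$ are the \emph{blocks}. Each is countable, $L_Q\subseteq L_{Q'}$ for $Q\subseteq Q'$, and $L_Q\subseteq G_\beta$ for $Q\subseteq\Lambda_\beta$.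

\begin{definition}\label{def:adm}
A functional $\chi$ on a subspace of $G$ containing $L_Q$ is \emph{$Q$-admissible} if
\begin{itemize}
\item for each $(\gamma,j)\in Q$ with $j<\omega$, $\chi(d)=\chi(z^\gamma_j)$ for almost all $d\in D^\gamma_j$;
\item for each $(\gamma,\omega)\in Q$, $\chi(z^\gamma_j)=0$ for almost all $j$.
\end{itemize}
A functional on $G_\beta$ is \emph{$\beta$-admissible} if it is $Q$-admissible for all $Q\subseteq\Lambda_\beta$. Let $X(Q)$ be the set of $Q$-admissible functionals with domain $L_Q$, and let $b_Q$ be the topology on $L_Q$ generated by $X(Q)$.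
\end{definition}

Whether $\chi$ is $Q$-admissible depends only on $\chi\upharpoonright L_Q$, and a functional that vanishes on $L_Q$ is $Q$-admissible. The point of working with finitely many sequences is that \emph{$X(Q)$ is countable}. Indeed, $L_Q$ is spanned by the elements of the sets $D^\gamma_j\cup\{z^\gamma_j\}$ for $(\gamma,j)\in Q$, $j<\omega$, and the $z^\gamma_i$ for $(\gamma,\omega)\in Q$, $i<\omega$. The values of $\chi\in X(Q)$ on this countable set are determined by the finitely many values $\chi(z^\gamma_j)$, $(\gamma,j)\in Q$, $j<\omega$, and the finitely many finite sets of exceptions in Definition~\ref{def:adm}. So we can afford to include an extension of every member of $X(Q)$ in $\Xi$, and this fixes the topology of $L_Q$ for good.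

The recursion will satisfy the following requirements.
\begin{itemize}
\item[(C0)] $D^0_j=C_j=\{c_{j,k}:k<\omega\}$ for $j<\omega$, and $\Psi_0=\emptyset$.
\item[(C1)] For $\beta\ge1$, either $\beta$ is \emph{idle}, meaning that all $D^\beta_j$ are empty, or the $D^\beta_j$ are infinite and pairwise disjoint and there are a one-to-one enumeration $D^\beta=\{d_k:k<\omega\}$ and index sets $Q_0\subseteq Q_1\subseteq\cdots$ with union $\Lambda_\beta$ such that $d_k\notin L_{Q_k}$ and $d_i\in L_{Q_k}$ for $i<k$.
\item[(C2)] If $\beta\ge1$ is not idle and $\psi\in\bigcup_{\gamma\le\beta}\Psi_\gamma$, then $\psi(d)=0$ for almost all $d\in D^\beta$.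
\item[(C3)] If $\psi\in\Psi_\beta$, then $\psi\upharpoonright G_\beta$ is $\beta$-admissible and $\psi(z^\gamma_j)=0$ for all $\gamma\ge\beta$, $j<\omega$.
\item[(C4)] If $\beta$ is a successor, $Q\subseteq\Lambda_\beta$ and $\chi\in X(Q)$, then some $\psi\in\Psi_\beta$ extends $\chi$.
\end{itemize}
Condition (C3) says that new functionals respect the old sequences, and (C2) that new sequences respect the old functionals. Since $c_{j,k}\in L_{(0,j)}$ and $z^\gamma_j\in L_{(\gamma,j)}$, (C0) implies that for $\beta\ge1$
\begin{equation}\label{eq:union}
G_\beta\text{ is the directed union of the blocks }L_Q,\ Q\subseteq\Lambda_\beta.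
\end{equation}

Condition (C1) is what guarantees that enough functionals survive. Without it even separation of points can fail: if $D^\gamma_j$ were an infinite subset of a block $L_P$, $P\subseteq\Lambda_\gamma$, converging in $b_P$ to $x\in L_P$, then every $\chi\in X(P\cup\{(\gamma,j)\})$ would vanish at $x+z^\gamma_j\ne0$. We use (C1) through linear independence. Call a set $D\subseteq G$ \emph{independent modulo} a subspace $H$ if no sum of a nonempty finite subset of $D$ lies in $H$; then $D$ is a basis of $\operatorname{span}D$ and $H\cap\operatorname{span}D=\{0\}$. If $\beta\ge1$ is not idle, then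
\begin{equation}\label{eq:indep}
\{d_k:k\ge k_0\}\text{ is independent modulo }L_{Q_{k_0}}\text{ for every }k_0<\omega.
\end{equation}
For if $\sum_{i\in w}d_i\in L_{Q_{k_0}}$ with $\emptyset\neq w\subseteq[k_0,\omega)$ finite and $k=\max w$, then $d_k\in L_{Q_{k_0}}+\operatorname{span}\{d_i:i<k\}\subseteq L_{Q_k}$.

\begin{lemma}\label{lem:dagger}
Assume \emph{(C0)} and \emph{(C1)} for the stages $\le\gamma$. For $P\subseteq\Lambda_\gamma$ and finite $F\subseteq G_\gamma$ there is a finite $D^\circ\subseteq D^\gamma$ such that $D^\gamma\setminus D^\circ$ is independent modulo $L_P+\operatorname{span}(F\cup D^\circ)$.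
\end{lemma}

\begin{proof}
For $\gamma=0$ we have $P=\emptyset$ and $D^0=N$, a basis of $G_0$; let $D^\circ$ be a finite subset of $N$ whose span contains $F$. If $\gamma\ge1$ is idle, let $D^\circ=\emptyset$. Otherwise use \eqref{eq:union} to find $k_0$ with $P\subseteq Q_{k_0}$ and $F\subseteq L_{Q_{k_0}}$, let $D^\circ=\{d_i:i<k_0\}\subseteq L_{Q_{k_0}}$, and apply \eqref{eq:indep}.
\end{proof}

\begin{lemma}[Extension]\label{lem:ext}
Assume \emph{(C0)} and \emph{(C1)} for the stages $<\beta$. Let $Q\subseteq Q'\subseteq\Lambda_\beta$ and let $F\subseteq F'\subseteq G_\beta$ be finite.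
\begin{itemize}
\item[(a)] Every $Q$-admissible functional on $L_Q+\operatorname{span}F$ extends to a $Q'$-admissible functional on $L_{Q'}+\operatorname{span}F'$.
\item[(b)] If $1\le\beta<\omega_1$, it extends to a $\beta$-admissible functional on $G_\beta$.
\end{itemize}
\end{lemma}

The finite sets $F,F'$ are there for the induction: finitely many elements of $D^\gamma$ may be entangled with the earlier blocks, and they are handed down to the previous stage as additional points.

\begin{proof}
(a) We use induction on $\beta$. For $\beta=0$ we have $Q=Q'=\emptyset$, and any linear extension works. If $\beta$ is a limit, then $Q'\subseteq\Lambda_\gamma$ and $F'\subseteq G_\gamma$ for some $\gamma<\beta$. Let $\beta=\gamma+1$ and let $\chi$ be the given functional. Write $z_j,D_j$ for $z^\gamma_j,D^\gamma_j$. Let $P=Q\cap\Lambda_\gamma$, $J=\{j<\omega:(\gamma,j)\in Q\}$, $D_J=\bigcup_{j\in J}D_j$, and define $P',J',D_{J'}$ in the same way from $Q'$.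

Let $F_1$ be the set of $G_\gamma$-components of the members of $F'$ in $G_\gamma\oplus Z_\gamma$, and let $I\supseteq J'$ be a finite subset of $\omega$ such that their $Z_\gamma$-components lie in $\operatorname{span}\{z_j:j\in I\}$. Take $D^\circ$ from Lemma~\ref{lem:dagger} for $P'$ and $F_1$, and put $F_0=F_1\cup D^\circ$ and $F''=F_0\cup\{z_j:j\in I\}$. Then $F'\subseteq\operatorname{span}F''$. Extend $\chi$ linearly to $L_Q+\operatorname{span}F''$; it remains $Q$-admissible. Let $H=L_P+\operatorname{span}F_0$ and $H'=L_{P'}+\operatorname{span}F_0$. Since $D^\circ\subseteq F_0$ and $D_{J'}\setminus D^\circ$ is independent modulo $H'\supseteq H$, the domain of $\chi$ is now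
\[
H\oplus\operatorname{span}(D_J\setminus D^\circ)\oplus Z^-,
\]
where $Z^-=Z_\gamma$ if $(\gamma,\omega)\in Q$ and $Z^-=\operatorname{span}\{z_j:j\in I\}$ otherwise. We define $\chi'$ on
\[
H'\oplus\operatorname{span}(D_{J'}\setminus D^\circ)\oplus Z_\gamma\ \supseteq\ L_{Q'}+\operatorname{span}F'
\]
summand by summand. On $H'$ let $\chi'$ be a $P'$-admissible extension of the $P$-admissible functional $\chi\upharpoonright H$, given by the induction hypothesis. On $Z_\gamma$ let $\chi'=\chi$ on $Z^-$ and $\chi'(z_j)=0$ for $z_j\notin Z^-$. On the basis $D_{J'}\setminus D^\circ$ of the middle summand let $\chi'(d)=\chi(d)$ for $d\in D_J$, and $\chi'(d)=\chi'(z_j)$ for $d\in D_j$ with $j\in J'\setminus J$; this is unambiguous as the $D_j$ are pairwise disjoint.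

Then $\chi'$ extends $\chi$ on each of the three summands. It is $Q'$-admissible. The indices in $P'$ are covered by the induction hypothesis. For $(\gamma,j)$ with $j\in J$ use that $\chi'$ extends $\chi$, and for $j\in J'\setminus J$ use the definition and the finiteness of $D^\circ$. If $(\gamma,\omega)\in Q'$, then $\chi'(z_j)=0$ for almost all $j$: by admissibility of $\chi$ if $(\gamma,\omega)\in Q$, and because $I$ is finite otherwise. Restrict $\chi'$ to $L_{Q'}+\operatorname{span}F'$.

(b) Write the countable set $\Lambda_\beta$ as the union of $Q=Q'_0\subseteq Q'_1\subseteq\cdots$ and extend successively to $Q'_i$-admissible functionals on $L_{Q'_i}+\operatorname{span}F$. The union is defined on $G_\beta$ by \eqref{eq:union} and is $Q'_i$-admissible for all $i$, hence $\beta$-admissible.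
\end{proof}

\begin{corollary}\label{cor:ext}
Under the assumption of Lemma~\ref{lem:ext}, let $Q\subseteq Q'\subseteq\Lambda_\beta$.
\begin{itemize}
\item[(a)] Every $\chi\in X(Q)$ extends to a member of $X(Q')$.
\item[(b)] If $x\in L_{Q'}\setminus L_Q$, some $\chi\in X(Q')$ vanishes on $L_Q$ and has $\chi(x)=1$. In particular $(L_{Q'},b_{Q'})$ is a countable metrizable group.
\end{itemize}
\end{corollary}

\begin{proof}
For (a) take $F=F'=\emptyset$. For (b) extend the $Q$-admissible functional on $L_Q\oplus\operatorname{span}\{x\}$ that is $0$ on $L_Q$ and $1$ at $x$, with $F=F'=\{x\}$. The case $Q=\emptyset$ shows that $b_{Q'}$ is Hausdorff, and (T3) applies.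
\end{proof}

\section{Good index sets}\label{sec:good}

For finite $g\subseteq N$ let $\Sigma g\in G$ be the sum of its elements; $\Sigma\emptyset=0$ and $\Sigma g+\Sigma g'=\Sigma(g\,\triangle\,g')$. Let $[N]^{\le s}$ be the set of subsets of $N$ of size at most $s$, and $N_s=\{\Sigma g:g\in[N]^{\le s}\}$. Thus $N_0=\{0\}$, and $L_Q+N_s$ consists of the elements that have ``length at most $s$ modulo $L_Q$''.

\begin{definition}\label{def:good}
An index set $Q$ is \emph{good} if
\begin{itemize}
\item[(G1)] whenever $m<\omega$, $f\in G$, and $g_i\in[N]^{\le m}$ ($i<\omega$) are distinct pairwise disjoint sets with $\Sigma g_i\in f+L_Q$ for all $i$, we have $f\in L_Q$;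
\item[(G2)] there are $\chi_1,\dots,\chi_l\in X(Q)$ such that every $n\in N\cap L_Q$ has $\chi_i(n)=1$ for some $i$.
\end{itemize}
For $1\le\beta<\omega_1$ let $(\mathrm H_\beta)$ be the statement that every finite subset of $\Lambda_\beta$ is contained in a good $Q\subseteq\Lambda_\beta$.
\end{definition}

Condition (G2) is the invariant of Section~\ref{sec:first}. It cannot be preserved alone. In Section~\ref{sec:first} the points of $N$ outside $C_J$ were independent modulo the old block, but later blocks contain relations between points of $N$. Suppose that $a_k$ and $n_{k,l}$ ($k<l<\omega$) are distinct points of $N$, that $a_0\notin L_Q$, and that the elements $a_k+a_l+n_{k,l}$ lie in $L_Q$ and form a set converging to $0$. If \emph{any} infinite set $\{a_{k_i}:i<\omega\}$, $k_0<k_1<\cdots$, is made convergent, then $\{n_{k_i,k_{i+1}}:i<\omega\}\to0$ by (T1), and (G2) is lost however cleverly the subsequence is chosen. Condition (G1) forbids this configuration: it fails for $f=a_0$ and $g_l=\{a_l,n_{0,l}\}$. In words, a coset of $L_Q$ other than $L_Q$ does not contain infinitely many sums of bounded length with disjoint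 supports.

\begin{lemma}\label{lem:H1}
Every $Q\subseteq\Lambda_1$ is good, so $(\mathrm H_1)$ holds. If $\beta$ is a limit and $(\mathrm H_\gamma)$ holds for $1\le\gamma<\beta$, then $(\mathrm H_\beta)$ holds.
\end{lemma}

\begin{proof}
Let $J=\{j<\omega:(0,j)\in Q\}$ and $C_J=\bigcup_{j\in J}C_j$, so that $L_Q=\operatorname{span}C_J\oplus Z'$ with $Z'\subseteq Z_0$. In (G1), $\Sigma g_0\in f+L_Q$ gives $f\in G_0+Z'$. Changing $f$ by an element of $Z'\subseteq L_Q$, we may assume $f=\Sigma\varphi$ with $\varphi\subseteq N$ finite. Then $\Sigma(g_i\,\triangle\,\varphi)\in L_Q\cap G_0=\operatorname{span}C_J$, so $g_i\setminus C_J=\varphi\setminus C_J$ for all $i$. As $g_0\cap g_1=\emptyset$, we get $\varphi\subseteq C_J$ and $f\in L_Q$. For (G2), $N\cap L_Q=C_J$, and one functional suffices: $1$ on $C_J\cup\{z^0_j:j\in J\}$ and $0$ on the other $z^0_j\in L_Q$. The last statement holds because a finite subset of $\Lambda_\beta$ lies in some $\Lambda_\gamma$ with $1\le\gamma<\beta$.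
\end{proof}

We shall use (G1) in a finitary form: for finitely many cosets of $L_Q$, every short sum that represents one of them has a subsum, supported in a fixed finite set, that represents the same coset. Recall the \emph{$\Delta$-system lemma} for sets of bounded size: an infinite family of sets of size at most $m$ has an infinite subfamily any two members of which have the same intersection $\rho$, the \emph{root}. (If there is no infinite pairwise disjoint subfamily, a maximal pairwise disjoint family of nonempty members is finite, so some point lies in infinitely many members; remove it and use induction on $m$.)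

\begin{lemma}\label{lem:core}
Let $Q$ satisfy \emph{(G1)}, let $F\subseteq G$ be finite and $m<\omega$. There is a finite set $\widehat N(F,Q,m)\subseteq N$ such that whenever $e\in\operatorname{span}F$, $g\in[N]^{\le m}$ and $\Sigma g\in e+L_Q$, there is $\rho\subseteq g\cap\widehat N(F,Q,m)$ with $\Sigma\rho\in e+L_Q$.
\end{lemma}

\begin{proof}
Suppose not. Write $N$ as the union of finite sets $\widehat N_0\subseteq\widehat N_1\subseteq\cdots$ and let $(e_i,g_i)$ be a counterexample for $\widehat N_i$. Then $g_i\not\subseteq\widehat N_i$, since otherwise $\rho=g_i$ would do; so each set occurs among the $g_i$ only finitely often. As $\operatorname{span}F$ is finite, there are an infinite $I\subseteq\omega$, an element $e$ and a set $\rho$ such that $e_i=e$ for $i\in I$ and the $g_i$, $i\in I$, are distinct and form a $\Delta$-system with root $\rho$. The sets $g_i\setminus\rho$, $i\in I$, are distinct and pairwise disjoint, and $\Sigma(g_i\setminus\rho)\in(e+\Sigma\rho)+L_Q$. By (G1), $e+\Sigma\rho\in L_Q$. But $\rho\subseteq g_i\cap\widehat N_i$ for large $i\in I$, so $(e_i,g_i)$ is not a counterexample.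
\end{proof}

\section{Cohen names and the guessing sequence}\label{sec:names}

The sets to be treated live in $V[\mathbb G]$, while the recursion runs in $V$ and has only $\omega_1$ steps. We therefore replace a name $\dot A$ for a subset of $G$ by a ground-model family $(A_q)$ indexed by a poset of size $\omega_1$, where $A_q$ is the set of points that may still enter $\dot A$ below the condition coded by $q$. A ground-model set that meets all relevant $A_q$ infinitely often is forced to meet $\dot A$ infinitely often.

For an ordinal $\delta$ let $\mathbb P_\delta=\mathrm{Fn}(\delta,2)$; thus $u\le v$ means $u\supseteq v$, and two conditions are compatible if and only if their union is a function. We use these standard facts. Antichains in $\mathbb P_\kappa$ are countable. If $u$ does not force $\varphi$, some $v\le u$ forces $\neg\varphi$; so the conditions deciding $\varphi$ are dense. If every condition forcing $\varphi$ has an extension forcing $\varphi'$, then $\varphi$ implies $\varphi'$ in $V[\mathbb G]$, because the set of conditions forcing $\neg\varphi$ or forcing $\varphi'$ is dense and so meets $\mathbb G$.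

A \emph{club} is a closed unbounded subset of $\omega_1$, finitely many clubs intersect in a club, and a set is \emph{stationary} if it meets every club. A \emph{chain} is an increasing sequence $(M_\delta)_{\delta<\omega_1}$ of countable sets with $M_\delta=\bigcup_{\gamma<\delta}M_\gamma$ for limit $\delta$. The sequences $(\mathbb P_\delta)$, $(G_\delta)$, $(\Lambda_\delta)$ and $(\bigcup_{\gamma<\delta}\Psi_\gamma)$ are chains, and so are finite products of chains and the sequence of sets of finite subsets of the members of a chain.

\begin{lemma}\label{lem:club}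
Let $(M_\delta)$ and $(M'_\delta)$ be chains and let $h$ be a partial function from $\bigcup_\delta M_\delta$ to $\bigcup_\delta M'_\delta$. Then $h[M_\delta]\subseteq M'_\delta$ for all $\delta$ in a club of limit ordinals.
\end{lemma}

\begin{proof}
The countable set $h[M_\gamma]$ lies in some $M'_{\nu(\gamma)}$; take the limit ordinals $\delta$ with $\nu(\gamma)<\delta$ for all $\gamma<\delta$.
\end{proof}

\subsection*{The trace of a name}
Let $p\in\mathbb P_\kappa$ force $\dot A\subseteq G$. For each $x\in G$ fix an antichain $\mathcal A_x$ that is maximal among antichains of conditions below $p$ deciding ``$x\in\dot A$''; every $u\le p$ is compatible with a member of $\mathcal A_x$. These are $\omega_1$ countable antichains and $\kappa\ge\omega_1$, so there is $I\subseteq\kappa\setminus\operatorname{dom}p$ with $|I|=\omega_1$ and $\operatorname{dom}a\subseteq\operatorname{dom}p\cup I$ for all $a\in\bigcup_x\mathcal A_x$. Fix a bijection $\pi\colon\omega_1\to I$ and let $q\mapsto q^*=q\circ\pi^{-1}$ be the induced isomorphism of $\mathbb P_{\omega_1}$ onto $\mathrm{Fn}(I,2)$. For $q\in\mathbb P_{\omega_1}$ define, in $V$,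
\[
A_q=\{x\in G:\text{some }u\le p\cup q^*\text{ forces }x\in\dot A\},
\]
and call $S=\{(q,x):x\in A_q\}\subseteq\mathbb P_{\omega_1}\times G$ a \emph{trace} of $\dot A$ below $p$.

\begin{lemma}\label{lem:trace}
\begin{itemize}
\item[(a)] If $r\le q$, then $A_r\subseteq A_q$; and $p\cup q^*\Vdash\dot A\subseteq A_q$.
\item[(b)] If $x\in A_q$, there is $r\le q$ in $\mathbb P_{\omega_1}$ with $p\cup r^*\Vdash x\in\dot A$.
\item[(c)] For all $\delta$ in a club of limit ordinals the following holds. If $q\in\mathbb P_\delta$ and $Y\in V$ is a subset of $G_\delta$ such that $Y\cap A_r$ is infinite for every $r\le q$ in $\mathbb P_\delta$, then $p\cup q^*$ forces that $Y\cap\dot A$ is infinite.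
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first statement is immediate. If $x\notin A_q$, no extension of $p\cup q^*$ forces $x\in\dot A$, so $p\cup q^*$ forces $x\notin\dot A$.

(b) Let $u\le p\cup q^*$ force $x\in\dot A$ and let $r\le q$ be given by $r^*=u\upharpoonright I$. If $p\cup r^*$ does not force $x\in\dot A$, some $v\le p\cup r^*$ forces $x\notin\dot A$. Let $a\in\mathcal A_x$ be compatible with $v$; then $a\Vdash x\notin\dot A$. Now $a$ is compatible with $p\cup r^*$, which is the restriction of $u$ to $\operatorname{dom}p\cup I\supseteq\operatorname{dom}a$. So $a$ is compatible with $u$, a contradiction.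

(c) Let $h(q,x)$ be a witness $r$ for (b), for $(q,x)\in S$. By Lemma~\ref{lem:club}, for a club of limit $\delta$ we have $h(q,x)\in\mathbb P_\delta$ whenever $(q,x)\in S\cap(\mathbb P_\delta\times G_\delta)$. Fix such $\delta$ and $q,Y$ as in (c). Let $u\le p\cup q^*$ and let $F\subseteq G$ be finite. Let $r\in\mathbb P_\delta$ be given by $r^*=u\upharpoonright\pi[\delta]$; then $r\le q$. Pick $x\in(Y\cap A_r)\setminus F$ and let $r'=h(r,x)\in\mathbb P_\delta$. Since $\operatorname{dom}r'^*\subseteq\pi[\delta]$ and $r'^*\supseteq r^*$, the union $u\cup r'^*$ is a condition; it extends $u$ and $p\cup r'^*$, so it forces $x\in(Y\cap\dot A)\setminus F$. Hence no $u\le p\cup q^*$ forces $Y\cap\dot A\subseteq F$ for a finite $F$, and finite subsets of $G$ in $V[\mathbb G]$ belong to $V$.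
\end{proof}

Part (c) is where the particular forcing matters. Only the \emph{countably many} conditions in $\mathbb P_\delta$ have to be served, so one sequence $Y$ can serve them all, and the part of $u$ outside $\pi[\delta]$ does not interfere.

\subsection*{Guessing traces}
The principle $\diamondsuit$ states that there are sets $\Theta_\delta\subseteq\delta$ ($\delta<\omega_1$) such that $\{\delta:\Theta_\delta=\Theta\cap\delta\}$ is stationary for every $\Theta\subseteq\omega_1$. It is used only in the next lemma. Let $W=\mathbb P_{\omega_1}\times G$ and $W_\delta=\mathbb P_\delta\times G_\delta$. The bit $\varepsilon$ below tells which kind of stage is to be performed.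

\begin{lemma}\label{lem:guess}
There are pairs $(\varepsilon_\delta,S_\delta)$, defined for some limit $\delta<\omega_1$, with $\varepsilon_\delta\in\{0,1\}$ and $S_\delta\subseteq W_\delta$, such that for each $\varepsilon\in\{0,1\}$ and each nonempty $S\subseteq W$ the set of $\delta$ with $\varepsilon_\delta=\varepsilon$ and $S_\delta=S\cap W_\delta$ is stationary.
\end{lemma}

\begin{proof}
Fix a bijection $h\colon\omega_1\to2\times W$ and a $\diamondsuit$-sequence $(\Theta_\delta)$. For limit $\delta$, if $\emptyset\neq h[\Theta_\delta]\subseteq\{\varepsilon\}\times W_\delta$ for some $\varepsilon$, let $\varepsilon_\delta=\varepsilon$ and $S_\delta=\{w:(\varepsilon,w)\in h[\Theta_\delta]\}$; otherwise the pair is undefined. By Lemma~\ref{lem:club} for $h$ and $h^{-1}$, $h[\delta]=2\times W_\delta$ for a club of limit $\delta$. Given $\varepsilon$ and $S\neq\emptyset$, let $\Theta=h^{-1}[\{\varepsilon\}\times S]$. For stationarily many $\delta$ in that club we have $\Theta_\delta=\Theta\cap\delta$ and $S\cap W_\delta\neq\emptyset$, and then $h[\Theta_\delta]=\{\varepsilon\}\times(S\cap W_\delta)$.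
\end{proof}

\section{The construction}\label{sec:constr}

Stage $0$ is given by (C0). At stage $\beta\ge1$ we assume (C0)--(C4) for the earlier stages and $(\mathrm H_\beta)$, and define the $D^\beta_j$ and $\Psi_\beta$ so that (C1)--(C4) hold at $\beta$. Proposition~\ref{prop:pres} then gives $(\mathrm H_{\beta+1})$, and Lemma~\ref{lem:H1} covers $\beta=1$ and limits.

\subsection*{Successor stages}
A successor $\beta$ is idle. For each of the countably many pairs $Q\subseteq\Lambda_\beta$, $\chi\in X(Q)$, extend $\chi$ to a $\beta$-admissible functional on $G_\beta$ by Lemma~\ref{lem:ext}(b), and then to $G$ by $0$ on the $z^\gamma_j$, $\gamma\ge\beta$. Let $\Psi_\beta$ be the set of these extensions. This gives (C3) and (C4).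

\subsection*{Limit stages}
Let $\delta$ be a limit. In this section $q,r$ range over $\mathbb P_\delta$ and index sets over finite subsets of $\Lambda_\delta$. If $(\varepsilon_\delta,S_\delta)$ is defined, let
\[
B_q=\{x\in G_\delta:(q,x)\in S_\delta\}.
\]
If the pair is undefined, or if $(B_q)$ is not decreasing (that is, $B_r\not\subseteq B_q$ for some $r\le q$), let $\delta$ be idle and $\Psi_\delta=\emptyset$. Assume from now on that $(B_q)$ is defined and decreasing.

\subsection*{Discreteness stages ($\varepsilon_\delta=1$)}
Here $\delta$ is idle. If $B_q\subseteq L_R$ for some $q$ and $R$, let $\Psi_\delta=\emptyset$. Otherwise list $\mathbb P_\delta$ as $(r_k)_{k<\omega}$ with each element repeated infinitely often, and let $\Lambda_\delta=\{\lambda_k:k<\omega\}$. Put $Q_0=\emptyset$; given $Q_k$, choose $e_k\in B_{r_k}\setminus L_{Q_k}$ and, by \eqref{eq:union}, $Q_{k+1}\supseteq Q_k\cup\{\lambda_k\}$ with $e_k\in L_{Q_{k+1}}$. The $e_k$ are distinct, so $E^\delta=\{e_k:k<\omega\}$ satisfies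
\begin{equation}\label{eq:Emeets}
E^\delta\cap B_q\text{ is infinite for all }q\in\mathbb P_\delta.
\end{equation}
One functional equal to $1$ on $E^\delta$ would keep $0$ out of the closure of $E^\delta$; to do this for every point of $G$ we need countably many. For $i<\omega$ let $\psi^\delta_i=0$ on $L_{Q_i}$. Given a $Q_k$-admissible $\psi^\delta_i$ on $L_{Q_k}$, $k\ge i$, set $\psi^\delta_i(e_k)=1$, which is possible since $e_k\notin L_{Q_k}$, and extend to a $Q_{k+1}$-admissible functional on $L_{Q_{k+1}}$ by Lemma~\ref{lem:ext}(a) with $F=F'=\{e_k\}$. The result is $\delta$-admissible on $G_\delta$. Extend it by $0$ on the $z^\gamma_j$, $\gamma\ge\delta$, and let $\Psi_\delta=\{\psi^\delta_i:i<\omega\}$. Then (C3) holds, and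
\begin{equation}\label{eq:E}
\psi^\delta_i(e_k)=1\ \text{ for }k\ge i,\qquad\text{and for each }x\in G\text{ there is }i\text{ with }\psi^\delta_i(x)=0,
\end{equation}
because the $G_\delta$-component of $x$ lies in some $L_{Q_i}$.

\subsection*{Convergence stages ($\varepsilon_\delta=0$)}
Here $\Psi_\delta=\emptyset$. List the countable set $\bigcup_{\gamma<\delta}\Psi_\gamma$ as $(\psi_i)_{i<\omega}$, let $\tau_\delta$ be the topology that it generates on $G_\delta$, and let $U_m=G_\delta\cap\bigcap_{i<m}\ker\psi_i$, a decreasing base at $0$ for $\tau_\delta$. Consider the conditions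
\begin{itemize}
\item[(D1)] $B_q\cap U_m\neq\emptyset$ for all $q$ and $m$;
\item[(D2)] for all $q$ and $R$ there are $r\le q$ and $m$ with $B_r\cap L_R\cap U_m=\emptyset$.
\end{itemize}
If one of them fails, let $\delta$ be idle. (When (D1) holds and (D2) fails, the sets accumulate at $0$ inside one metrizable block and no repair is needed.) Assume (D1) and (D2). We must choose $d_k\in U_k$ outside larger and larger blocks, for (C1) and (C2), so the following notion of size is the relevant one. Call $T\subseteq G_\delta$ \emph{large} if $(T\cap U_m)\setminus L_R\neq\emptyset$ for all $m$ and $R$. Every $B_q$ is large: given $m,R$, take $r\le q$ and $m'\ge m$ with $B_r\cap L_R\cap U_{m'}=\emptyset$ by (D2); then $\emptyset\neq B_r\cap U_{m'}\subseteq(B_q\cap U_m)\setminus L_R$ by (D1).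

To keep sums of the $d_k$ away from $N$ we must control their lengths. Either the lengths can be made to tend to infinity, or below some condition they can be made constant modulo one fixed block, with the least possible constant.

\begin{lemma}\label{lem:dich}
One of the following holds.
\begin{itemize}
\item[(I)] For all $r$, $Q$, $s$ and $m$, the set $(B_r\cap U_m)\setminus(L_Q+N_s)$ is nonempty.
\item[(II)] There are $s\ge1$, $q_\delta\in\mathbb P_\delta$ and $Q^*$ such that for all $r\le q_\delta$, $Q$ and $m$, the set $\bigl(B_r\cap U_m\cap(L_{Q^*}+N_s)\bigr)\setminus(L_Q+N_{s-1})$ is nonempty.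
\end{itemize}
\end{lemma}

\begin{proof}
Say that $Q$ \emph{captures} $(q,s)$ if $B_r\cap(L_Q+N_s)$ is large for all $r\le q$. If $Q$ does not capture $(r,s)$, there are $r'\le r$, $m_1$ and $R_1$ with
\begin{equation}\label{eq:nocap}
B_{r'}\cap(L_Q+N_s)\cap U_{m_1}\subseteq L_{R_1}.
\end{equation}
Suppose first that no pair is captured by any index set. Given $r,Q,s,m$, take $r',m_1,R_1$ as in \eqref{eq:nocap}. As $B_{r'}$ is large, there is $a\in(B_{r'}\cap U_{\max(m,m_1)})\setminus L_{R_1}$. Then $a\in B_r\cap U_m$, and $a\notin L_Q+N_s$ by \eqref{eq:nocap}. So (I) holds.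

Otherwise let $s$ be least such that some pair $(q_\delta,s)$ is captured by some $Q^*$. A subset of a block is not large, so $s\ge1$. Given $r\le q_\delta$, $Q$ and $m$, the set $Q$ does not capture $(r,s-1)$; take $r',m_1,R_1$ as in \eqref{eq:nocap} with $s-1$ in place of $s$. As $r'\le q_\delta$, the set $B_{r'}\cap(L_{Q^*}+N_s)$ is large, so it has a point $a\in U_{\max(m,m_1)}\setminus L_{R_1}$. Then $a\in B_r\cap U_m$ and $a\notin L_Q+N_{s-1}$. So (II) holds.
\end{proof}

If (I) holds we are in \emph{Case I} and put $q_\delta=\emptyset$; otherwise we are in \emph{Case II} and fix $s,q_\delta,Q^*$. Let $G_\delta=\{x_k:k<\omega\}$ and $\Lambda_\delta=\{\lambda_k:k<\omega\}$, and let $(j_k,r_k)_{k<\omega}$ list $\omega\times\{r:r\le q_\delta\}$ with each pair repeated infinitely often. We choose good sets $Q_k$ and points $d_k$ recursively. At step $k$: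
\begin{itemize}
\item[(i)] Let $F_k=\{x_i,d_i:i<k\}$. In Case II let $\widehat N_k=\bigcup_{i<k}\widehat N(F_k,Q_i,k)$, with the sets from Lemma~\ref{lem:core}; in Case I let $\widehat N_k=\emptyset$.
\item[(ii)] By \eqref{eq:union} and $(\mathrm H_\delta)$ choose a good $Q_k$ containing $Q_i$ and $\lambda_i$ for $i<k$, and $Q^*$ in Case II, such that $\widehat N_k\cup\{d_i:i<k\}\subseteq L_{Q_k}$.
\item[(iii)] In Case I choose $d_k\in(B_{r_k}\cap U_k)\setminus(L_{Q_k}+N_k)$. In Case II choose $d_k\in\bigl(B_{r_k}\cap U_k\cap(L_{Q^*}+N_s)\bigr)\setminus(L_{Q_k}+N_{s-1})$, and $t_k\in[N]^{\le s}$ with $d_k+\Sigma t_k\in L_{Q^*}$.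
\end{itemize}
In Case II the support $t_k$ is fresh:
\begin{equation}\label{eq:fresh}
t_k\cap\widehat N_k=\emptyset.
\end{equation}
For if $n\in t_k\cap\widehat N_k$, then $n\in L_{Q_k}$ and $d_k\in L_{Q_k}+\Sigma(t_k\setminus\{n\})\subseteq L_{Q_k}+N_{s-1}$. This is what the minimality of $s$ is for.

In both cases $d_k\notin L_{Q_k}$ and $d_i\in L_{Q_k}$ for $i<k$, so the $d_k$ are distinct. Let $D^\delta_j=\{d_k:j_k=j\}$. Then (C1) holds, (C2) holds because $\psi_i(d_k)=0$ for $k>i$ and $\Psi_\delta=\emptyset$, and
\begin{equation}\label{eq:Dmeets}
D^\delta_j\cap B_r\text{ is infinite for all }j<\omega\text{ and all }r\le q_\delta\text{ in }\mathbb P_\delta.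
\end{equation}

\begin{remark}\label{rem:noconflict}
Both kinds of stages choose a sequence that leaves every existing block, one to make it discrete and the other to make parts of it converge. They do not conflict. After stage $\delta$ the set $D^\delta_j$ lies in the block $L_{(\delta,j)}$ and later functionals respect it by (C3); the functionals $\psi^\delta_i$ are never removed, and later sequences respect them by (C2).
\end{remark}

\section{Good sets survive}\label{sec:pres}

The difficulty is to understand which short sums $\Sigma g$ lie in $f+L_Q+\operatorname{span}D^\delta$ after a convergence stage $\delta$. In Section~\ref{sec:first} a late $d_k$ could occur only by contributing its whole support. The next lemma is the general form: a late $d_k$ can be peeled off together with a part of $g$. For finite $w\subseteq\omega$ write $d_w=\sum_{k\in w}d_k$, and identify $k_1$ with $\{0,\dots,k_1-1\}$.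

\begin{lemma}[Peeling]\label{lem:peel}
Let $\delta$ be a stage $\ge1$ that is not idle, with the notation of Section~\ref{sec:constr}. Let $Q=Q_{k_0}$, and let $\equiv$ denote congruence modulo $L_Q$. For $f\in G_\delta$ and $m<\omega$ there is $k_1>k_0$ such that the following holds for all $g\in[N]^{\le m}$ and finite $w\subseteq\omega$ with $\Sigma g\equiv f+d_w$.
\begin{itemize}
\item[(a)] If $w\neq\emptyset$ and $k=\max w\ge k_1$, there is $\rho\subseteq g$ with $\Sigma\rho\equiv f+d_{w\setminus\{k\}}$ and $\Sigma(g\setminus\rho)\equiv d_k$.
\item[(b)] There is $\rho\subseteq g$ with $\Sigma\rho\equiv f+d_{w\cap k_1}$.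
\end{itemize}
\end{lemma}

\begin{proof}
(a) In Case I choose $k_1>k_0$ with $k_1\ge m$ and $f\in L_{Q_{k_1}}$. If $k=\max w\ge k_1$, then $f$, $L_Q$ and the $d_i$, $i<k$, lie in $L_{Q_k}$, so $d_k\in L_{Q_k}+\Sigma g\subseteq L_{Q_k}+N_k$, contrary to (iii). So (a) holds vacuously.

In Case II choose $k_1>k_0$ with $k_1\ge m+s$ and $f\in F_{k_1}$. Let $k=\max w\ge k_1$ and $e=f+d_{w\setminus\{k\}}\in\operatorname{span}F_k$. Since $Q^*\subseteq Q$, we have $\Sigma t_k\equiv d_k$, and so
\[
\Sigma(g\,\triangle\,t_k)=\Sigma g+\Sigma t_k\equiv f+d_w+d_k=e,\qquad|g\,\triangle\,t_k|\le m+s\le k.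
\]
As $k_0<k$, we have $\widehat N(F_k,Q,k)\subseteq\widehat N_k$, and Lemma~\ref{lem:core} gives $\rho\subseteq(g\,\triangle\,t_k)\cap\widehat N_k$ with $\Sigma\rho\equiv e$. By \eqref{eq:fresh}, $\rho\cap t_k=\emptyset$, so $\rho\subseteq g$. Finally $\Sigma(g\setminus\rho)=\Sigma g+\Sigma\rho\equiv f+d_w+e=d_k$.

(b) Use induction on $|w\setminus k_1|$. If $w\subseteq k_1$ take $\rho=g$; otherwise apply (a) and then the induction hypothesis to $\rho$ and $w\setminus\{k\}$.
\end{proof}

\begin{proposition}\label{prop:pres}
For $1\le\beta<\omega_1$, $(\mathrm H_\beta)$ implies $(\mathrm H_{\beta+1})$.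
\end{proposition}

\begin{proof}
Let $R\subseteq\Lambda_{\beta+1}$, $J=\{j<\omega:(\beta,j)\in R\}$ and $D_J=\bigcup_{j\in J}D^\beta_j$. If $\beta$ is idle, let $Q\subseteq\Lambda_\beta$ be a good set containing $R\cap\Lambda_\beta$. Otherwise let $Q=Q_{k_0}$ be one of the good sets of the convergence stage $\beta$, with $Q\supseteq R\cap\Lambda_\beta$. We show that $Q'=Q\cup(R\setminus\Lambda_\beta)\supseteq R$ is good. We have
\[
L_{Q'}=(L_Q+\operatorname{span}D_J)\oplus Z'\ \text{ with }Z'\subseteq Z_\beta,\qquad L_{Q'}\cap G_\beta=L_Q+\operatorname{span}D_J .
\]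
Let $m$, $f$, $g_i$ be as in (G1) for $Q'$. From $\Sigma g_0\in f+L_{Q'}$ we get $f\in G_\beta+Z'$, so after changing $f$ by an element of $Z'$ we may assume $f\in G_\beta$, and then $\Sigma g_i\in f+L_Q+\operatorname{span}D_J$ for all $i$.

If $\beta$ is idle, then $D_J=\emptyset$. So (G1) for $Q$ gives $f\in L_Q$. Also $N\cap L_{Q'}=N\cap L_Q$, and the functionals witnessing (G2) for $Q$ extend to members of $X(Q')$ by Corollary~\ref{cor:ext}(a).

Let $\beta$ be not idle, let $\equiv$ be congruence modulo $L_Q$, and let $T=\{k:d_k\in D_J\}$.

\emph{Condition} (G1). Write $\Sigma g_i\equiv f+d_{w_i}$ with $w_i\subseteq T$ finite, and take $k_1$ from Lemma~\ref{lem:peel} for $f$ and $m$. By part (b) there are $\rho_i\subseteq g_i$ with $\Sigma\rho_i\equiv f+d_{w_i\cap k_1}$. For infinitely many $i$ the set $w_i\cap k_1$ is the same set $w\subseteq T$. If $\rho_i=\emptyset$ for one such $i$, then $f+d_w\in L_Q$. Otherwise these $\rho_i$ are nonempty and pairwise disjoint, hence distinct, and (G1) for $Q$ gives $f+d_w\in L_Q$ again. So $f\in L_Q+\operatorname{span}D_J\subseteq L_{Q'}$.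

\emph{Condition} (G2). Take $k_1$ from Lemma~\ref{lem:peel} for $f=0$ and $m=1$, and let $H$ be the finite subspace $\operatorname{span}\{d_k:k\in T,\ k<k_1\}$. Let $n\in N\cap L_{Q'}$ and write $n\equiv d_w$ with $w\subseteq T$ finite. If $w\subseteq k_1$, then $n\in H+L_Q$. Otherwise let $k=\max w$ and apply part (a) to $g=\{n\}$: we get $\rho\subseteq\{n\}$ with $\Sigma(\{n\}\setminus\rho)\equiv d_k$, and $\rho=\{n\}$ is impossible since $d_k\notin L_{Q_k}\supseteq L_Q$; so $n\equiv d_k$. Therefore
\[
N\cap L_{Q'}\subseteq(N\cap L_Q)\ \cup\bigcup_{x\in H\setminus L_Q}(x+L_Q)\ \cup\bigcup_{k\in T,\ k\ge k_1}(d_k+L_Q).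
\]
The first set is handled by the witnesses of (G2) for $Q$, extended to members of $X(Q')$ by Corollary~\ref{cor:ext}(a). For each of the finitely many $x\in H\setminus L_Q$, Corollary~\ref{cor:ext}(b) gives $\chi_x\in X(Q')$ equal to $1$ on $x+L_Q$. The last union has infinitely many cosets and needs a single functional. By \eqref{eq:indep} the set $\{d_k:k\ge k_1\}$ is independent modulo $L_{Q_{k_1}}\supseteq L_Q+H$, so
\[
L_{Q'}=(L_Q+H)\oplus\operatorname{span}\{d_k:k\in T,\ k\ge k_1\}\oplus Z',
\]
and we may define $\eta$ on $L_{Q'}$ by $\eta=0$ on $L_Q+H$, $\eta(d_k)=1$ for $k\in T$ with $k\ge k_1$, $\eta(z^\beta_j)=1$ for $j\in J$, and $\eta(z^\beta_j)=0$ for the other $z^\beta_j\in Z'$. It is $Q$-admissible since it vanishes on $L_Q$; for $j\in J$ it is $1$ at $z^\beta_j$ and at almost all points of $D^\beta_j$; and it vanishes at almost all $z^\beta_j\in Z'$ since $J$ is finite. So $\eta\in X(Q')$, and $\eta=1$ on $d_k+L_Q$ for $k\in T$, $k\ge k_1$.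
\end{proof}

The functional $\eta$ is where order $1$ is excluded. It exists because a block contains only finitely many of the sequences $D^\beta_j$ and their limits are new vectors; had we required $D^\beta\to0$, a functional equal to $1$ at infinitely many $d_k$ would not be admissible.

The recursion is now complete: (C0)--(C4) hold at all stages, and every index set is contained in a good one.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

Let $\Xi=\bigcup_{\beta<\omega_1}\Psi_\beta$, and let $\tau$ be the topology on $G$ generated by $\Xi$, in $V$ or in $V[\mathbb G]$. Finite subsets of $\Xi$ belong to $V$, so $\tau$ has the same base in both models. In $V[\mathbb G]$, $b_Q$ denotes the topology generated by the ground-model set $X(Q)$.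

\begin{lemma}\label{lem:top}
The following hold in $V$ and in $V[\mathbb G]$.
\begin{itemize}
\item[(a)] If $D^\beta_j\neq\emptyset$, then $D^\beta_j\to z^\beta_j$; and $\{z^\beta_j:j<\omega\}\to0$ for every $\beta$.
\item[(b)] $\tau$ induces $b_Q$ on $L_Q$, so $L_Q$ is a countable metrizable subgroup, and $\tau$ is Hausdorff. If $\delta$ is a limit and $Q\subseteq\Lambda_\delta$, then $\bigcup_{\gamma<\delta}\Psi_\gamma$ also generates $b_Q$ on $L_Q$.
\item[(c)] For every $Q$ there is a neighborhood $U$ of $0$ with $U\cap N\cap L_Q=\emptyset$.
\item[(d)] Every subset of a set $E^\delta$ produced at a discreteness stage is closed and discrete.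
\end{itemize}
\end{lemma}

\begin{proof}
First, every $\psi\in\Xi$ is $Q$-admissible for every $Q$. Let $\psi\in\Psi_\gamma$; then $\gamma\ge1$ by (C0). For indices $(\beta,j)$, $j\le\omega$, with $\beta<\gamma$ use the first half of (C3). For $\beta\ge\gamma$, $\psi$ vanishes at all $z^\beta_j$ by (C3) and at almost all points of $D^\beta$ by (C2). With (T1) this gives (a).

(b) The restrictions to $L_Q$ of the members of $\Xi$ lie in $X(Q)$. If $Q\subseteq\Lambda_\beta$ with $\beta$ a successor, every member of $X(Q)$ is the restriction of a member of $\Psi_\beta$ by (C4); and if $Q\subseteq\Lambda_\delta$ with $\delta$ a limit, there is such $\beta<\delta$. Now (T4) gives both statements on $b_Q$. The set $X(Q)$ is countable and separates the points of $L_Q$ by Corollary~\ref{cor:ext}(b), and this remains true in $V[\mathbb G]$; apply (T3). Each $x\neq0$ lies in some $L_Q$, so some $\psi\in\Xi$ has $\psi(x)=1$.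

(c) Enlarge $Q$ to a good set, extend the functionals in (G2) to $\psi_1,\dots,\psi_l\in\Xi$ by (C4), and let $U=\bigcap_i\ker\psi_i$.

(d) For $x\in G$ take $i$ as in \eqref{eq:E}. The open set $\ker\psi^\delta_i$ contains $x$ and contains no $e_k$ with $k\ge i$. So every point has a neighborhood meeting $E^\delta$ in a finite set, and $\tau$ is Hausdorff.
\end{proof}

\begin{proposition}\label{prop:A}
In $V[\mathbb G]$, $\overline A=[A]_2$ for every $A\subseteq G$.
\end{proposition}

\begin{proof}
We have $A\subseteq[A]_2\subseteq\overline A$, and translations are homeomorphisms, so it suffices to show that $0\in\overline A\setminus A$ implies $0\in[A]_2$. Let $p$ force that $\dot A\subseteq G$, $0\notin\dot A$ and $0$ is in the closure of $\dot A$. We find an extension of $p$ forcing $0\in[\dot A]_2$. Let $S$ be a trace of $\dot A$ below $p$, with the sets $A_q$; then $0\notin A_q$ for all $q$.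

Let $q\in\mathbb P_{\omega_1}$, let $\Phi\subseteq\Xi$ be finite, and $U=\bigcap_{\psi\in\Phi}\ker\psi$. Some $u\le p\cup q^*$ forces $x\in\dot A$ for some $x\in U$, so $A_q\cap U\neq\emptyset$; let $h(q,\Phi)$ be a point of this set. In particular $S\neq\emptyset$. By Lemma~\ref{lem:club}, for a club of limit $\delta$ we have $h(q,\Phi)\in G_\delta$ whenever $q\in\mathbb P_\delta$ and $\Phi\subseteq\bigcup_{\gamma<\delta}\Psi_\gamma$. By Lemma~\ref{lem:guess} there is $\delta$ in this club and in the club of Lemma~\ref{lem:trace}(c) with $\varepsilon_\delta=0$ and $S_\delta=S\cap W_\delta$. At stage $\delta$ we had $B_q=A_q\cap G_\delta$ for $q\in\mathbb P_\delta$. This family is decreasing, and (D1) holds by the choice of $\delta$.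

Suppose (D2) fails. Then there are $q\in\mathbb P_\delta$ and $R\subseteq\Lambda_\delta$ with $A_r\cap L_R\cap U_m\neq\emptyset$ for all $r\le q$ in $\mathbb P_\delta$ and all $m$. List these $r$ as $(r_k)$, each infinitely often, and choose distinct $y_k\in A_{r_k}\cap L_R\cap U_k$ as follows. The points $y_0,\dots,y_{k-1}$ are nonzero elements of $L_R$, and $\tau_\delta$ induces the Hausdorff topology $b_R$ on $L_R$ by Lemma~\ref{lem:top}(b); so some $U_m$ with $m\ge k$ misses them, and we take $y_k\in A_{r_k}\cap L_R\cap U_m$. The set $Y=\{y_k:k<\omega\}$ converges to $0$ in $b_R$, so every $\psi\in\Xi$ vanishes at almost all $y_k$, and $Y\to0$ in $V[\mathbb G]$ by (T1). By Lemma~\ref{lem:trace}(c), $p\cup q^*$ forces that $Y\cap\dot A$ is infinite, hence that $0\in[\dot A]_1\subseteq[\dot A]_2$.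

Suppose (D2) holds. Then $\delta$ was not idle. By \eqref{eq:Dmeets} and Lemma~\ref{lem:trace}(c), $p\cup q_\delta^*$ forces that $D^\delta_j\cap\dot A$ is infinite for every $j$. By Lemma~\ref{lem:top}(a) it forces $z^\delta_j\in[\dot A]_1$ for all $j$, and then $0\in[\dot A]_2$.
\end{proof}

\begin{proposition}\label{prop:B}
In $V[\mathbb G]$, every compact $K\subseteq G$ is contained in a block.
\end{proposition}

\begin{proof}
Let $p$ force that $\dot K\subseteq G$ is compact, and let $S$ be a trace of $\dot K$ below $p$, with the sets $A_q$. If $A_q\subseteq L_R$ for some $q$ and $R$, then $p\cup q^*\Vdash\dot K\subseteq L_R$ by Lemma~\ref{lem:trace}(a), and this is what we need. Suppose that $A_q\not\subseteq L_R$ for all $q,R$, and let $h(q,R)\in A_q\setminus L_R$; in particular $S\neq\emptyset$. By Lemmas~\ref{lem:club} and~\ref{lem:guess} there is $\delta$ in the club of Lemma~\ref{lem:trace}(c) with $h(q,R)\in G_\delta$ for all $q\in\mathbb P_\delta$ and $R\subseteq\Lambda_\delta$, with $\varepsilon_\delta=1$, and with $S_\delta=S\cap W_\delta$. Then $B_q=A_q\cap G_\delta\not\subseteq L_R$ for all such $q,R$, and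 the family $(B_q)$ is decreasing, so stage $\delta$ produced a set $E^\delta$. By \eqref{eq:Emeets} and Lemma~\ref{lem:trace}(c) with $q=\emptyset$, $p$ forces that $E^\delta\cap\dot K$ is infinite. By Lemma~\ref{lem:top}(d) this is an infinite closed discrete subset of a compact set, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ has size $\omega_1$, and $G,\Xi,N\in V$. Work in $V[\mathbb G]$.

(2) A compact set lies in a block by Proposition~\ref{prop:B}, and blocks are countable and metrizable by Lemma~\ref{lem:top}(b).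

(3) By (C0) and Lemma~\ref{lem:top}(a), $C_j\subseteq N$, $C_j\to z^0_j$ and $\{z^0_j:j<\omega\}\to0$; so $0\in[N]_2\subseteq\overline N$. If $K$ is compact, then $K\subseteq L_R$ for some $R$, and Lemma~\ref{lem:top}(c) gives a neighborhood of $0$ that misses $N\cap K$.

(1) The topology $\tau$ is a Hausdorff group topology by Lemma~\ref{lem:top}(b). Let $\overline A\neq A$. If $[A]'=A$, then $[A]_2=A$, contrary to Proposition~\ref{prop:A}; so there is an infinite $C\subseteq A$ with $C\to x\notin A$. Thus $G$ is sequential, and $\operatorname{so}(G)\le2$ by Proposition~\ref{prop:A}. If some infinite $C\subseteq N$ converged to $0$, then $K=C\cup\{0\}$ would be compact with $0\in\overline{N\cap K}$, contrary to (3). Since also $0\notin N$, we have $0\in\overline N\setminus[N]_1$ and $[N]_0\subseteq[N]_1\neq\overline N$. Hence $\operatorname{so}(G)=2$.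
\end{proof}

\begin{thebibliography}{9}

\bibitem{Shi}
Alexander Shibakov, \emph{Convergence in topological groups and the Cohen reals}, arXiv:1611.04998 (2016).

\end{thebibliography}
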